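\title{Balanced chains in weighted uniform hypergraphs: a Steinitz-type theorem}


\begin{abstract}
Let $w_1,\dots,w_k$ be probability distributions on the $r$-element subsets of
an $n$-element set, and suppose that under each of them every point belongs to
the random subset with probability at most $c$. We show that the points can be
ordered so that, for every initial segment $S$, the $k$ probabilities that the
random subset lies in $S$ differ by at most $(k^2+k-1)c$. This answers a
question posed in \cite{Nguyen}. The bound follows from a Steinitz-type theorem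
for hypergraphs whose edges carry vectors of a $d$-dimensional normed space. We
also show that the best constant equals $1$ for $k=2$, that it is at least
$\frac14\sqrt{k/2}$ for $k\ge 8$, and that no such bound holds when the
distributions have different uniformities.
\end{abstract}

\section{The question and the results}\label{sec:intro}

For an integer $n\ge1$ let $[n]=\{1,\dots,n\}$, and for a finite set $S$ and an
integer $r\ge1$ let $S^{(r)}$ be the family of all $r$-element subsets of $S$.
For $n\ge r\ge1$, a \emph{weighted $r$-uniform hypergraph on $[n]$} is a function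
$w\colon[n]^{(r)}\to[0,\infty)$ with $\sum_{R}w(R)=1$. For $S\subset[n]$ put
\[
w^*(S)=\sum_{R\in S^{(r)}}w(R).
\]
Thus $w$ is the distribution of a random $r$-set, and $w^*(S)$ is the
probability that this set lies in $S$; it is $0$ when $|S|<r$. A \emph{chain}
always means a sequence $\emptyset\subsetneq S_1\subsetneq\dots\subsetneq
S_n=[n]$. Then $|S_j|=j$, so a chain is the sequence of initial segments of an
ordering of $[n]$. The following question is posed in \cite{Nguyen}.

\begin{quote}
\textbf{Question.} Is there a function $f\colon\mathbb N\to[0,\infty)$ with the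
following property? For every integer $k\ge2$, every $c\in(0,1/2)$, all integers
$n\ge r\ge1$ and all weighted $r$-uniform hypergraphs $w_1,\dots,w_k$ on $[n]$
satisfying
\begin{equation}\label{eq:hyp}
w_i^*([n]\setminus\{a\})\ge1-c\qquad\text{for all } i\in[k],\ a\in[n],
\end{equation}
there is a chain with $|w_{i_1}^*(S_j)-w_{i_2}^*(S_j)|\le f(k)\,c$ for all
$i_1,i_2\in[k]$ and $j\in[n]$.
\end{quote}

Call $\max_{j,i_1,i_2}|w_{i_1}^*(S_j)-w_{i_2}^*(S_j)|$ the \emph{discrepancy} of
the chain. Since the total weight is $1$, hypothesis \eqref{eq:hyp} says that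
$\sum_{R\ni a}w_i(R)\le c$: no point carries more than $c$ of any $w_i$. Along
any chain each of the $k$ sequences $w_i^*(S_j)$ therefore climbs from $0$ to $1$
in steps of size at most $c$, and the question is whether one ordering keeps the
$k$ sequences within a bounded number of steps of each other. Summing
$\sum_{R\ni a}w_i(R)\le c$ over $a$ gives $r\le nc$, so $c$ can be as small as
$r/n$; the trivial bound $1$ on the discrepancy then amounts to $n/r$ steps.

One reason to expect a positive answer is that a random ordering is balanced on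
average: a fixed $r$-set lies in a uniformly random $j$-set with probability
$\binom jr/\binom nr$, so the expectation of $w_i^*(S_j)$ is
$\binom jr/\binom nr$ for every $i$. A random ordering does not settle the
question, however, because its fluctuations grow with $n$.

\begin{example}\label{ex:halves}
Let $r=1$, $n=2M$ with $M\ge3$, and let $w_1$ be uniform on $\{1,\dots,M\}$ and
$w_2$ uniform on $\{M+1,\dots,2M\}$. Then \eqref{eq:hyp} holds with
$c=1/M<1/2$. Every chain has $|w_1^*(S_1)-w_2^*(S_1)|=c$, and alternating
between the two halves gives discrepancy exactly $c$. For a random ordering,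
$w_1^*(S_M)-w_2^*(S_M)=(2X-M)c$, where $X=|S_M\cap\{1,\dots,M\}|$ is
hypergeometric with mean $M/2$ and variance $M^2/(4(2M-1))$; the mean square of
the difference is $M^2c^2/(2M-1)>Mc^2/2$.
\end{example}

The answer to the question is yes. One may take $f(k)=k^2+k$, and $k^2+k-1$
suffices for all $k\ge2$.

\begin{theorem}\label{thm:main}
Let $k\ge2$, $n\ge r\ge1$, and let $w_1,\dots,w_k$ be weighted $r$-uniform
hypergraphs on $[n]$ satisfying \eqref{eq:hyp}. Then there is a chain with
\[
|w_{i_1}^*(S_j)-w_{i_2}^*(S_j)|\le
\Bigl(2k-1+\bigl(1-\tfrac1r\bigr)k(k-1)\Bigr)c\le(k^2+k-1)\,c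
\]
for all $i_1,i_2\in[k]$ and $j\in[n]$.
\end{theorem}

The assumption $c<1/2$ is not needed. Only differences of the $w_i^*$ matter, so
it is natural to pass to a single vector-valued function whose total is zero.
Let $E$ be a real normed space of dimension $d\ge1$, let $n\ge r\ge1$ and let
$u\colon[n]^{(r)}\to E$. For $a\in S\subset[n]$ put
\[
u^*(S)=\sum_{R\in S^{(r)}}u(R),\qquad
v_a(S)=u^*(S)-u^*(S\setminus\{a\})=\sum_{a\in R\subset S}u(R),
\]
where $R$ always denotes an $r$-set. The vector $v_a(S)$ is the \emph{increment}
of $a$ in $S$. Two parameters measure the size of $u$: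
\[
c_1=\max_{a\in S\subset[n]}\|v_a(S)\|,\qquad
c_2=\max_{a\in[n]}\sum_{R\ni a}\|u(R)\|.
\]
The first is the largest step that $u^*$ can make along a chain; the second is
the total mass at a point, with no cancellation allowed. Always $c_1\le c_2$,
and we keep both because in the application $c_1$ has a bound smaller by the
factor $k$.

\begin{theorem}\label{thm:vector}
If $\sum_Ru(R)=0$, then there is a chain with
\[
\|u^*(S_j)\|\le(2d+1)\,c_1+\bigl(1-\tfrac1r\bigr)d\,c_2\qquad\text{for all }j\in[n].
\]
\end{theorem}

For $r=1$ this is a statement about ordering $n$ vectors with sum zero so that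
all partial sums are short, which is why we call the theorem Steinitz-type.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:vector}]
Let $E=\mathbb R^k/\langle(1,\dots,1)\rangle$, of dimension $d=k-1\ge1$, with
\[
\|[x]\|=\max_ix_i-\min_ix_i=\max_{i_1,i_2}|x_{i_1}-x_{i_2}|.
\]
The last expression is a seminorm on $\mathbb R^k$ that vanishes exactly on the
constant vectors, so it is a norm on $E$. Put $u(R)=[(w_1(R),\dots,w_k(R))]$.
Then $\sum_Ru(R)=[(1,\dots,1)]=0$, and
$\|u^*(S)\|=\max_{i_1,i_2}|w_{i_1}^*(S)-w_{i_2}^*(S)|$. The increment $v_a(S)$ is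
the class of the vector with coordinates $\sum_{a\in R\subset S}w_i(R)$, which
lie in $[0,c]$ because the weights are nonnegative and \eqref{eq:hyp} holds;
hence $c_1\le c$. Also $\|u(R)\|\le\max_iw_i(R)\le\sum_iw_i(R)$, so
$c_2\le kc$. Theorem~\ref{thm:vector} gives the bound
$(2k-1)c+(1-\frac1r)(k-1)kc$, and $2k-1+k(k-1)=k^2+k-1$.
\end{proof}

Let $f^*(k)$ be the least admissible value of $f(k)$. It exists: it is the
supremum, over all instances of the question with $k$ hypergraphs, of the
smallest discrepancy of a chain divided by $c$, and this supremum is finite by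
Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:lower}
\begin{enumerate}
\item[(1)] $f^*(2)=1$.
\item[(2)] $f^*(k)\ge\frac14\sqrt{k/2}$ for $k\ge8$. In particular $f$ cannot be
bounded.
\item[(3)] The linear order in $d$ in Theorem~\ref{thm:vector} is optimal for
general norms: for $r=1$ and $E=\ell_1^d$ there are examples with
$\sum_Ru(R)=0$ and $c_1=c_2=1$ in which every chain has some
$\|u^*(S_j)\|\ge\lfloor d/2\rfloor$.
\item[(4)] The common uniformity is essential: if $w_1$ is $1$-uniform and $w_2$
is $2$-uniform, no bound of the form $f\cdot c$ holds.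
\end{enumerate}
\end{theorem}

Section~\ref{sec:easy} treats $d=1$ (which gives part (1)), $r=1$, and an
example with $d=r=2$; together they contain the ideas of the proof.
Section~\ref{sec:potential} reduces Theorem~\ref{thm:vector} to a one-step
statement about a potential function, which is proved in
Section~\ref{sec:step}. Parts (2)--(4) of Theorem~\ref{thm:lower} are proved in
Section~\ref{sec:lower}.

\section{Dimension one, uniformity one, and an example in the plane}\label{sec:easy}

We build chains from the top: we start with $[n]$, where $u^*$ vanishes, and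
remove one element at a time. For distinct $a,b\in S$ let
\[
v_{ab}(S)=\sum_{a,b\in R\subset S}u(R),\qquad
D_{ab}(S)=\sum_{a,b\in R\subset S}\|u(R)\|,
\]
both zero when $r=1$. We call $D_{ab}(S)$ the \emph{interaction} of $a$ and $b$.
Every $R\subset S$ contains exactly $r$ elements, and exactly $r-1$ elements
besides a given $a\in R$. Hence
\begin{equation}\label{eq:count}
\sum_{a\in S}v_a(S)=r\,u^*(S),\qquad
\sum_{b\in S\setminus\{a\}}D_{ab}(S)=(r-1)\sum_{a\in R\subset S}\|u(R)\|\le(r-1)c_2 .
\end{equation}
These two relations are the only way in which uniformity enters the proof.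
Removing an element $j_0$ deletes the sets $R$ that contain it, so for
$S'=S\setminus\{j_0\}$ and $j,a,b\in S'$,
\begin{equation}\label{eq:update}
v_j(S')=v_j(S)-v_{jj_0}(S),\qquad \|v_{jj_0}(S)\|\le D_{jj_0}(S),\qquad
D_{ab}(S')\le D_{ab}(S).
\end{equation}

\subsection*{Dimension one: greedy removal}

The first identity in \eqref{eq:count} says that the increments point, on
average, in the direction of $u^*(S)$. On a line this is enough.

\begin{proposition}\label{prop:line}
If $d=1$ and $\sum_Ru(R)=0$, there is a chain with $\|u^*(S_j)\|\le c_1$ for all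
$j$.
\end{proposition}

\begin{proof}
Identify $E$ with $(\mathbb R,|\cdot|)$. We keep $|u^*(S)|\le c_1$ while removing
elements. If $0<u^*(S)\le c_1$, then by \eqref{eq:count} some $v_a(S)$ is
positive, so $v_a(S)\in(0,c_1]$ and
$u^*(S\setminus\{a\})=u^*(S)-v_a(S)\in(-c_1,c_1)$. If $u^*(S)<0$, apply this to
$-u$. If $u^*(S)=0$, any $a$ gives $|u^*(S\setminus\{a\})|=|v_a(S)|\le c_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(1)]
For $k=2$ the reduction in the proof of Theorem~\ref{thm:main} has $d=1$ and
$c_1\le c$, so $f^*(2)\le1$ by Proposition~\ref{prop:line}. In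
Example~\ref{ex:halves} every chain has discrepancy at least $c$, so
$f^*(2)\ge1$.
\end{proof}

\subsection*{Uniformity one: fractional removal}

For $r=1$ the increments $v_a(S)=u(\{a\})=:u_a$ do not depend on $S$. One can
then plan ahead, by carrying along a vector $y\in[0,1]^S$ in which $y_a$ records
how far $a$ has already been removed.

\begin{proposition}\label{prop:r1}
If $r=1$ and $\sum_au_a=0$, there is a chain with $\|u^*(S_j)\|\le dc_1$ for all
$j$.
\end{proposition}

\begin{proof}
Sets of size at most $d$ satisfy the bound by the triangle inequality, so let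
$n>d$. For the sets $S$ of the chain with $|S|\ge d$ we maintain a vector
$y\in[0,1]^S$ with $\sum_ay_au_a=u^*(S)$ and $\sum_ay_a=d$; this forces
$\|u^*(S)\|\le dc_1$. For $S=[n]$ take $y_a=d/n$. Let $|S|\ge d+1$, and let $Q$
be the polytope of all $z\in[0,1]^S$ with $\sum_az_au_a=u^*(S)$ and
$\sum_az_a=d+1$. On the segment from $y$ to the all-ones vector $\mathbf 1$ the
first equation holds and the coordinate sum runs from $d$ to $|S|$, so
$Q\neq\emptyset$. A vertex $z$ of $Q$ has at most $d+1$ coordinates in $(0,1)$:
otherwise the $d+1$ scalar equations defining $Q$ have a nonzero homogeneous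
solution $\xi$ supported on these coordinates, and $z\pm s\xi\in Q$ for small
$s>0$. If no coordinate of $z$ were $1$, its coordinate sum would be less than
$d+1$. So $z_{j_0}=1$ for some $j_0$, and the restriction of $z$ to
$S\setminus\{j_0\}$ satisfies the two required equations.
\end{proof}

For $r\ge2$ this argument breaks at the last line. By \eqref{eq:update},
removing $j_0$ changes the increment of every $j$ by up to $D_{jj_0}(S)$, so an
equation valid in $S$ holds in $S\setminus\{j_0\}$ only up to an error, and
errors of this kind accumulate over $n$ steps. One has to pay for the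
interactions, and a plan that involves all elements of $S$ is too expensive:
\eqref{eq:count} bounds the sum of all $D_{ab}(S)$ only by
$(r-1)|S|c_2/2$. A plan must involve a bounded number of elements.

\subsection*{An example with $d=r=2$}

Let $E=\mathbb R^2$ be Euclidean, $r=2$, and let $S=A\cup A'$ be a disjoint union
with $|A|=|A'|=M\ge2$ and
\[
v_a(S)=(\delta,1)\quad(a\in A),\qquad v_a(S)=(\delta,-1)\quad(a\in A'),
\]
where $\delta>0$. For instance
$u(\{a,b\})=\bigl(\frac{\delta}{2M-1},\frac{\sigma}{M-1}\bigr)$, where $\sigma$
is $1$, $-1$ or $0$ according as $\{a,b\}$ lies in $A$, lies in $A'$, or meets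
both. Adding vectors $x,-x,x,-x$ to $u$ on the consecutive edges of a $4$-cycle
changes no increment of $S$, so individual interactions
$D_{ab}=\|u(\{a,b\})\|$ can be made large.

By \eqref{eq:count}, $u^*(S)=(t,0)$ with $t=M\delta$. Greedy removal fails: for
every $a$,
\[
\|u^*(S\setminus\{a\})\|^2=(t-\delta)^2+1>t^2-\frac{2t^2}{M}+1\ge t^2
\qquad\text{when } M\ge2t^2 .
\]
Removing a pair $a\in A$, $a'\in A'$ cancels the second coordinates:
\[
u^*(S\setminus\{a,a'\})=u^*(S)-v_a(S)-v_{a'}(S)+u(\{a,a'\}),
\]
and the norm of the right side is at most $t-2\delta+D_{aa'}$. The gain is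
$2\delta=2t/M$, which is tiny, and for a given pair the cost $D_{aa'}$ can be far
larger. But fix $a$ and average over $a'$: since
$\sum_{a'\in A'}D_{aa'}\le c_2$, some $a'$ has $D_{aa'}\le c_2/M$. Gain and cost
both scale like $1/M$, and the gain covers the cost as soon as $t\ge c_2/2$.

The general proof does the same thing. It plans the removal of a small group,
charges the interactions inside the group in advance, and finds a new member by
averaging over all candidates, which succeeds when $\|u^*(S)\|$ is large
compared with $c_1$ and $c_2$. In general the increments cancel only with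
fractional coefficients, so the group is described by a vector $y$, as in
Proposition~\ref{prop:r1}.

\section{A potential that charges for interactions}\label{sec:potential}

For $z\in\mathbb R^S$ let $\operatorname{supp}z=\{j:z_j\ne0\}$ and
$\beta_S(z)=\sum_{j\in S}z_jv_j(S)$; the map $\beta_S\colon\mathbb R^S\to E$ is
linear. For $y\in[0,1]^S$ put
\[
q_S(y)=\sum_{\{a,b\}\subset S}D_{ab}(S)\min(y_a,y_b),\qquad
\Psi_S(y)=\|u^*(S)-\beta_S(y)\|+q_S(y).
\]
We call $u^*(S)-\beta_S(y)$ the \emph{residual} of $y$. To see what $\Psi_S$
measures, let $y=\mathbf 1_A$ be the indicator of a set $A\subset S$. A set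
$R\subset S$ with $h=|R\cap A|\ge1$ is subtracted $h$ times in
$u^*(S)-\beta_S(\mathbf 1_A)$ but once in $u^*(S\setminus A)$, and it is counted
$\binom h2\ge h-1$ times in $q_S(\mathbf 1_A)$. Hence
$\|u^*(S\setminus A)\|\le\Psi_S(\mathbf 1_A)$: the potential is an upper bound
for the outcome of the plan, computed from the data of $S$ alone.

The function $\min(y_a,y_b)$ extends the indicator of ``$a,b\in A$'' to the
cube, and three of its properties are used. It vanishes when $y_a=0$, so only
pairs inside the support are charged. It equals $y_a$ when $y_b=1$, so the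
charge is exactly the error bound that \eqref{eq:update} gives when $b$ is
removed. And it is concave, as a minimum of two linear functions, so $q_S$ is
concave. The product $y_ay_b$ has the first two properties but not the third.

Define
\[
\Phi(S)=\min\{\Psi_S(y):y\in[0,1]^S,\ |\operatorname{supp}y|\le d\}.
\]
The minimum exists because $\Psi_S$ is continuous and the domain is a finite
union of closed cubes. Taking $y=0$ gives an upper bound, and
$\|\beta_S(y)\|\le dc_1$ on the domain gives a lower bound:
\begin{equation}\label{eq:sandwich}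
\|u^*(S)\|-dc_1\le\Phi(S)\le\|u^*(S)\| .
\end{equation}
So it suffices to control $\Phi$ along a chain. The first lemma says that a
fully removed element can be deleted at no cost.

\begin{lemma}[Removal]\label{lem:removal}
Let $z\in[0,1]^S$ with $z_{j_0}=1$ and $|\operatorname{supp}z|\le d+1$. Then
$\Phi(S\setminus\{j_0\})\le\Psi_S(z)$.
\end{lemma}

\begin{proof}
Let $S'=S\setminus\{j_0\}$ and $y'=z|_{S'}$, so $|\operatorname{supp}y'|\le d$.
By \eqref{eq:update} and $z_{j_0}=1$,
\begin{align*}
u^*(S')-\beta_{S'}(y')
&=u^*(S)-v_{j_0}(S)-\sum_{j\in S'}z_j\bigl(v_j(S)-v_{jj_0}(S)\bigr)\\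
&=u^*(S)-\beta_S(z)+\sum_{j\in S'}z_jv_{jj_0}(S),
\end{align*}
so the norm of the residual grows by at most
$\sum_{j\in S'}z_jD_{jj_0}(S)$. On the other hand, the pairs containing $j_0$
contribute $\sum_{j\in S'}D_{jj_0}(S)\min(z_j,1)=\sum_{j\in S'}z_jD_{jj_0}(S)$
to $q_S(z)$, and therefore
\[
q_{S'}(y')\le\sum_{\{a,b\}\subset S'}D_{ab}(S)\min(z_a,z_b)
=q_S(z)-\sum_{j\in S'}z_jD_{jj_0}(S).
\]
Adding the two estimates gives $\Psi_{S'}(y')\le\Psi_S(z)$.
\end{proof}

The second lemma replaces the passage to a vertex in
Proposition~\ref{prop:r1}. Call $F\subset S$ \emph{independent} if the family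
$(v_j(S))_{j\in F}$ is linearly independent; then $|F|\le d$.

\begin{lemma}[Reduction]\label{lem:reduction}
For every $z\in[0,1]^S$ there is $z'\in[0,1]^S$ with
$\operatorname{supp}z'\subset\operatorname{supp}z$, $\beta_S(z')=\beta_S(z)$ and
$\Psi_S(z')\le\Psi_S(z)$, such that $z'$ has a coordinate equal to $1$ or
$\operatorname{supp}z'$ is independent.
\end{lemma}

\begin{proof}
Induct on $|\operatorname{supp}z|$. If $z$ has a coordinate $1$ or independent
support, take $z'=z$. Otherwise pick $\xi\in\mathbb R^S\setminus\{0\}$ supported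
in $\operatorname{supp}z$ with $\beta_S(\xi)=0$. The coordinates of $z$ on its
support lie in $(0,1)$, so $\{s:z+s\xi\in[0,1]^S\}$ is an interval $[s_-,s_+]$
with $s_-<0<s_+$. A concave function on a segment is at every point at least the
smaller of its endpoint values, so one of $z+s_\pm\xi$, say $\tilde z$, has
$q_S(\tilde z)\le q_S(z)$. Also $\beta_S(\tilde z)=\beta_S(z)$, hence
$\Psi_S(\tilde z)\le\Psi_S(z)$. At an endpoint some coordinate in
$\operatorname{supp}\xi$ equals $0$ or $1$, so $\tilde z$ has a coordinate $1$
or a strictly smaller support, and the induction hypothesis finishes the proof.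
\end{proof}

Put
\[
T=dc_1+\bigl(1-\tfrac1r\bigr)d\,c_2 .
\]
The core of the proof is that $\Phi$ need not increase once it is large.

\begin{proposition}\label{prop:step}
For every nonempty $S\subset[n]$ there is $j_0\in S$ with
$\Phi(S\setminus\{j_0\})\le\max\{\Phi(S),\,T+c_1\}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:vector} from Proposition~\ref{prop:step}]
By \eqref{eq:sandwich} and $\sum_Ru(R)=0$ we have $\Phi([n])=0$; this is the only
use of the zero-sum hypothesis. Starting from $S_n=[n]$ and applying the
proposition repeatedly yields a chain with $\Phi(S_j)\le T+c_1$ for all $j$. By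
\eqref{eq:sandwich},
$\|u^*(S_j)\|\le T+(d+1)c_1=(2d+1)c_1+(1-\frac1r)dc_2$.
\end{proof}

\section{Proof of Proposition~\ref{prop:step}}\label{sec:step}

Fix $S\ne\emptyset$, write $m=|S|$, $g=u^*(S)$, $v_j=v_j(S)$,
$D_{ab}=D_{ab}(S)$, and drop the index $S$ from $\beta$, $q$, $\Psi$. If
$\|g\|\le T$, then any $j_0$ works, since by \eqref{eq:sandwich}
\[
\Phi(S\setminus\{j_0\})\le\|g-v_{j_0}\|\le T+c_1 .
\]
So let $\|g\|>T$. We show that $\Phi(S\setminus\{j_0\})\le\Phi(S)$ for some
$j_0$. Suppose not, and fix a number $t_0$ with
\[
\Phi(S)<t_0<\min_{j\in S}\Phi(S\setminus\{j\}).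
\]
By Lemma~\ref{lem:removal},
\begin{equation}\label{eq:noone}
\text{no }z\in[0,1]^S\text{ with }|\operatorname{supp}z|\le d+1\text{ and }
\Psi(z)\le t_0\text{ has a coordinate equal to }1 .
\end{equation}
We shall choose an extremal vector $y$ with $\Psi(y)\le t_0$, show that
extremality makes certain directions costly, and contradict this by averaging.

Two consequences of $\|g\|>T$ are needed. First, if $y\in[0,1]^S$ and
$|\operatorname{supp}y|\le d$, then $\|\beta(y)\|\le dc_1$, and so
\begin{equation}\label{eq:big}
r\,\|g-\beta(y)\|>r(T-dc_1)=(r-1)\,d\,c_2\ge0 .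
\end{equation}
Second, let $V=\operatorname{span}\{v_j:j\in S\}$ and $d'=\dim V\le d$. By
\eqref{eq:count}, $g=\frac1r\sum_jv_j\in V$, so $d'\ge1$ because $g\neq0$; and
$dc_1\le T<\|g\|\le mc_1/r\le mc_1$ gives $m>d\ge d'$. A subset $B\subset S$ is
called a \emph{basis} if $(v_j)_{j\in B}$ is a basis of $V$; then
$S\setminus B\ne\emptyset$.

\subsection*{A generic ray and an extremal point}

The obvious extremal choice is a minimizer of $\Psi$. Its support $F$ may be
small, and this causes trouble. To shrink the residual with the help of one new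
element $i$, we must solve a linear equation in $V$ using $v_i$ and a basis
$B\supset F$. The solution may have negative coefficients on $B\setminus F$,
where $y$ vanishes, and then it leads out of the cube. We therefore want
$B\setminus F$ to be as small as possible. This is achieved by forcing the
residual to stay on a fixed ray in general position and minimizing its length.

Let $\hat y$ attain the minimum in the definition of $\Phi(S)$. By
Lemma~\ref{lem:reduction} and \eqref{eq:noone} we may assume that
$\operatorname{supp}\hat y$ is independent. Extend it to a basis $B_0$, and let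
$U$ be the set of $y$ that vanish off $B_0$, have coordinates in $(0,1)$ on
$B_0$, and satisfy $\Psi(y)<t_0$. The set $U$ is open in $\mathbb R^{B_0}$, and
it is nonempty since $\hat y$ lies in the closure of $(0,1)^{B_0}$,
$\Psi(\hat y)<t_0$ and $\Psi$ is continuous. The map $y\mapsto g-\beta(y)$ is an
affine bijection $\mathbb R^{B_0}\to V$, so it maps $U$ onto a nonempty open
subset of $V$. Finitely many proper subspaces have measure zero and cannot cover
such a set. Hence there is $y^0\in U$ whose residual
$\varepsilon_0=g-\beta(y^0)$ satisfies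
\begin{equation}\label{eq:generic}
\varepsilon_0\text{ lies in no proper subspace of }V\text{ spanned by some of
the vectors }g,\ v_j\ (j\in S).
\end{equation}
Let $\mathcal K$ be the set of pairs $(y,\lambda)\in[0,1]^S\times[0,1]$ with
\[
\operatorname{supp}y\text{ independent},\qquad
g-\beta(y)=\lambda\varepsilon_0,\qquad \Psi(y)\le t_0 .
\]
The first condition confines $y$ to the finite union of the closed cubes
$[0,1]^F$ with $F$ independent, and the other two are closed conditions, so
$\mathcal K$ is compact. It contains $(y^0,1)$. From now on $(y,\lambda_*)$ is a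
point of $\mathcal K$ with minimal second coordinate,
\[
F=\operatorname{supp}y,\qquad \varepsilon=g-\beta(y)=\lambda_*\varepsilon_0 .
\]
By \eqref{eq:noone}, $0<y_j<1$ for $j\in F$. By \eqref{eq:big},
$\varepsilon\ne0$, so $\lambda_*>0$.

\begin{lemma}\label{lem:support}
Either $|F|=d'$, or $|F|=d'-1$ and
$\varepsilon\notin\operatorname{span}\{v_j:j\in F\}$.
\end{lemma}

\begin{proof}
We have $|F|\le d'$ by independence. The vector
$\varepsilon_0=\lambda_*^{-1}(g-\beta(y))$ lies in the span of $g$ and the $v_j$
with $j\in F$, which has dimension at most $|F|+1$. By \eqref{eq:generic} this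
span is $V$, so $|F|\ge d'-1$. If $|F|=d'-1$, then
$\operatorname{span}\{v_j:j\in F\}$ is a proper subspace, so by
\eqref{eq:generic} it does not contain $\varepsilon_0$, nor its nonzero multiple
$\varepsilon$.
\end{proof}

\subsection*{The first-order condition}

We consider moves $y\mapsto y+sz$ that keep the residual on the ray. Let
$W=\{z\in\mathbb R^S:\beta(z)\in\mathbb R\varepsilon\}$, a linear subspace, and
define the linear functional $\rho$ on $W$ by $\beta(z)=\rho(z)\varepsilon$. To
average over directions we need a bound for the change of $\Psi$ that is linear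
in $z$ as far as possible; concavity of $\min$ provides one. For each pair
$\{a,b\}\subset F$ fix $\mu(ab)\in\{a,b\}$ with $y_{\mu(ab)}=\min(y_a,y_b)$, and
for $i\in S\setminus F$ put $\gamma_i=\sum_{j\in F}D_{ij}$. Define the linear
functional
\[
\Lambda(z)=-\rho(z)\|\varepsilon\|+\sum_{\{a,b\}\subset F}D_{ab}\,z_{\mu(ab)}
+\sum_{i\in S\setminus F}\gamma_iz_i\qquad(z\in W).
\]
The first term is the gain in the residual; the other two are the cost of pairs
inside $F$ and of pairs with one element in $F$.

\begin{lemma}\label{lem:firstorder}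
Let $z\in W$ satisfy $\rho(z)>0$, $z_i\ge0$ for all $i\notin F$, and
$|F\cup\operatorname{supp}z|\le d+1$. Then
\[
\Lambda(z)+\sum_{\{i,i'\}\subset S\setminus F}D_{ii'}\min(z_i,z_{i'})>0 .
\]
\end{lemma}

\begin{proof}
Call the left side $\Delta$, write $\rho=\rho(z)$, and let $p=y+sz$ with $s>0$
so small that $p\in[0,1]^S$ and $s\rho<1$; this is possible because
$0<y_j<1$ on $F$ while $y_i=0\le z_i$ off $F$. The residual of $p$ is
$(1-s\rho)\varepsilon$, of norm $\|\varepsilon\|-s\rho\|\varepsilon\|$. We
compare $q(p)$ with $q(y)=\sum_{\{a,b\}\subset F}D_{ab}\,y_{\mu(ab)}$ pair by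
pair:
\begin{align*}
\min(p_a,p_b)&\le p_{\mu(ab)}=y_{\mu(ab)}+sz_{\mu(ab)} &&\text{for }\{a,b\}\subset F,\\
\min(p_i,p_j)&\le p_i=sz_i &&\text{for } i\notin F,\ j\in F,\\
\min(p_i,p_{i'})&=s\min(z_i,z_{i'}) &&\text{for }\{i,i'\}\subset S\setminus F .
\end{align*}
Multiplying by the interactions and adding gives $\Psi(p)\le\Psi(y)+s\Delta$.

Suppose $\Delta\le0$. Then $\Psi(p)\le t_0$. Lemma~\ref{lem:reduction} gives
$p'$ with $\operatorname{supp}p'\subset F\cup\operatorname{supp}z$,
$\beta(p')=\beta(p)$ and $\Psi(p')\le t_0$. By \eqref{eq:noone}, $p'$ has no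
coordinate $1$, so its support is independent. Then
$(p',(1-s\rho)\lambda_*)\in\mathcal K$ and $(1-s\rho)\lambda_*<\lambda_*$,
contrary to the choice of $\lambda_*$.
\end{proof}

\subsection*{Averaging over the new element}

By \eqref{eq:count}, $\beta(\frac1r\mathbf 1)=g$: the point $\frac1r\mathbf 1$
has residual zero. The direction $\mathbf 1-ry$ from $y$ toward this point plays
the role of the segment in Proposition~\ref{prop:r1}. It has
\[
\beta(\mathbf 1-ry)=rg-r\beta(y)=r\varepsilon ,
\]
so it lies in $W$, but its support is too large for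
Lemma~\ref{lem:firstorder}. We split it into directions that use one new
element each. Linearity of $\Lambda$ then splits the gain evenly, and the cost
that appears involves only pairs meeting a basis, of which \eqref{eq:count}
controls the total.

Let $B\supset F$ be a basis and $\tau=r/(m-d')>0$. For $i\in S\setminus B$ let
$z^i\in\mathbb R^S$ be the vector supported in $B\cup\{i\}$ with $z^i_i=1$ and
$\beta(z^i)=\tau\varepsilon$. It exists and is unique, since its coordinates on
$B$ are those of $\tau\varepsilon-v_i\in V$ in the basis $B$.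

\begin{lemma}\label{lem:average}
For every basis $B\supset F$ there is $i\in S\setminus B$ with
$\Lambda(z^i)+\sum_{b\in B\setminus F}D_{ib}<0$.
\end{lemma}

\begin{proof}
Let $Z=\sum_{i\notin B}z^i$. Then $Z$ equals $1$ off $B$ and
$\beta(Z)=(m-d')\tau\varepsilon=r\varepsilon$. The vector $\mathbf 1-ry$ has the
same two properties, because $F\subset B$. Their difference is supported in $B$
and killed by $\beta$, so $Z=\mathbf 1-ry$. Thus $\rho(Z)=r$, $Z_j\le1$ on $F$
and $Z_i=1$ off $F$, whence
\[
\sum_{i\notin B}\Bigl(\Lambda(z^i)+\sum_{b\in B\setminus F}D_{ib}\Bigr)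
\le-r\|\varepsilon\|+\sum_{\{a,a'\}\subset F}D_{aa'}
+\sum_{i\notin F}\sum_{j\in F}D_{ij}+\sum_{i\notin B}\sum_{b\in B\setminus F}D_{ib}.
\]
The three sums on the right run over pairs inside $F$, pairs with exactly one
element in $F$, and pairs joining $B\setminus F$ to $S\setminus B$. No pair
occurs twice and every pair meets $B$. By \eqref{eq:count} their total is at
most $\sum_{j\in B}\sum_{i\ne j}D_{ij}\le d(r-1)c_2$, which is less than
$r\|\varepsilon\|$ by \eqref{eq:big}. So the left side is negative, and one of
its terms is negative.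
\end{proof}

This is the step that determines the term $(1-\frac1r)dc_2$ in $T$. It remains
to apply Lemma~\ref{lem:firstorder} to $z^i$, in the two cases of
Lemma~\ref{lem:support}.

\subsection*{The case $|F|=d'$}

Here $F$ is a basis; take $B=F$. Lemma~\ref{lem:average} gives $i\notin F$ with
$\Lambda(z^i)<0$. Off $F$ the vector $z^i$ is $1$ at $i$ and $0$ elsewhere, so
it satisfies the sign condition of Lemma~\ref{lem:firstorder}, and every pair
in $S\setminus F$ has $\min(z^i_{a},z^i_{a'})=0$. Also $\rho(z^i)=\tau>0$ and
$|F\cup\{i\}|=d'+1\le d+1$. Lemma~\ref{lem:firstorder} gives $\Lambda(z^i)>0$, a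
contradiction.

\subsection*{The case $|F|=d'-1$}

Now a basis has the form $B=F\cup\{b\}$, and the coefficient $z^i_b$ may be
negative, in which case Lemma~\ref{lem:firstorder} does not apply to $z^i$. We
choose $b$ so that every such direction has $\Lambda(z^i)>0$; the direction
found by Lemma~\ref{lem:average} is then not among them.

The space $H=\operatorname{span}\{v_j:j\in F\}$ is a hyperplane of $V$ and
$\varepsilon\notin H$. Let $\nu$ be the linear functional on $V$ with kernel $H$
and $\nu(\varepsilon)=1$, put $\nu_i=\nu(v_i)$, and let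
$P=\{i\in S:\nu_i>0\}\subset S\setminus F$. Since $\beta(y)\in H$, we have
$\nu(g)=\nu(\varepsilon)=1$, so $\sum_{i\in S}\nu_i=r$ by \eqref{eq:count}, and
$P\ne\emptyset$. For $i\in P$ we have $v_i\notin H$, so $F\cup\{i\}$ is a basis.
Let $x^i$ be the vector supported in $F\cup\{i\}$ with $\beta(x^i)=\varepsilon$.
Applying $\nu$ gives $x^i_i=1/\nu_i>0$. So $x^i$ shrinks the residual at unit
rate using the single new element $i$, and
\[
\Theta_i=\Lambda(x^i)
\]
is the price of doing so. Lemma~\ref{lem:firstorder} applies to $x^i$, with no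
contribution from pairs in $S\setminus F$, and gives $\Theta_i>0$ for all
$i\in P$.

Choose $b\in P$ with $\Theta_b$ minimal, let $B=F\cup\{b\}$, and for
$i\in S\setminus B$ put $\delta_i=z^i_b$. Applying $\nu$ to
$\beta(z^i)=\tau\varepsilon$ gives
\begin{equation}\label{eq:nu}
\nu_i+\delta_i\nu_b=\tau .
\end{equation}
Let $\delta_i<0$. Then $\nu_i>\tau>0$, so $i\in P$, and we claim that
\[
z^i=\nu_i\,x^i+\delta_i\nu_b\,x^b .
\]
Both sides equal $1$ at $i$, $\delta_i$ at $b$ and $0$ on the rest of
$S\setminus F$, and by \eqref{eq:nu} both have image $\tau\varepsilon$ under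
$\beta$. Their difference is supported in the independent set $F$ and killed by
$\beta$, so it is zero. Thus $z^i$ buys $\nu_i$ units at price $\Theta_i$ and
sells a smaller amount at the lowest price $\Theta_b$:
\begin{equation}\label{eq:neg}
\Lambda(z^i)=\nu_i\Theta_i+\delta_i\nu_b\Theta_b
\ge(\nu_i+\delta_i\nu_b)\Theta_b=\tau\Theta_b>0\qquad\text{whenever }\delta_i<0 .
\end{equation}

Lemma~\ref{lem:average} gives $i\notin B$ with $\Lambda(z^i)+D_{ib}<0$. By
\eqref{eq:neg}, $\delta_i\ge0$. Off $F$ the vector $z^i$ is $1$ at $i$,
$\delta_i\ge0$ at $b$ and $0$ elsewhere; moreover $\rho(z^i)=\tau>0$ and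
$|F\cup\{b,i\}|=d'+1\le d+1$. The only pair in $S\setminus F$ that can
contribute in Lemma~\ref{lem:firstorder} is $\{i,b\}$, so
\[
0<\Lambda(z^i)+D_{ib}\min(1,\delta_i)\le\Lambda(z^i)+D_{ib}<0 .
\]
This contradiction completes the proof of Proposition~\ref{prop:step}, and with
it of Theorems~\ref{thm:vector} and~\ref{thm:main}. \qed

\section{Lower bounds and the role of uniformity}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(2)]
The idea is to take $r=1$ and weights whose deviations from the uniform weight
are the rows of an orthogonal matrix; a set of half the points cannot be nearly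
orthogonal to all rows. The Sylvester Hadamard matrices are defined by
$H_1=(1)$ and
\[
H_{2N}=\begin{pmatrix}H_N&H_N\\ H_N&-H_N\end{pmatrix}.
\]
By induction $H_N$ is a symmetric $\pm1$ matrix whose first row is all ones, and
$H_N^2=NI$, since $H_{2N}^2$ has diagonal blocks $2H_N^2$ and off-diagonal
blocks $0$. Let $N\ge8$ be a power of $2$ and
$H=H_N=(H_{ij})_{0\le i<N,\,1\le j\le N}$. The rows $i\ge1$ are orthogonal to row
$0$, so their entries sum to $0$. Take $n=N$, $r=1$ and
\[
w_0(\{j\})=\frac1N,\qquad w_i(\{j\})=\frac{1+H_{ij}}N\quad(1\le i\le N-1).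
\]
These are $N$ weighted $1$-uniform hypergraphs with all weights at most
$c=2/N<1/2$, so \eqref{eq:hyp} holds. Let $S$ be the member of size $N/2$ of an
arbitrary chain and $h_i=\sum_{j\in S}H_{ij}$. From $H^TH=NI$ we get
$\sum_{i=0}^{N-1}h_i^2=N|S|=N^2/2$. Since $h_0^2=N^2/4$, some $i\ge1$ has
$h_i^2\ge N^2/(4(N-1))>N/4$, and for this $i$
\[
|w_i^*(S)-w_0^*(S)|=\frac{|h_i|}{N}>\frac{\sqrt N}{2N}=\frac{\sqrt N}4\,c .
\]
So $f^*(N)\ge\sqrt N/4$. Repeating a hypergraph turns an instance with $k$
hypergraphs into one with $k+1$ and the same discrepancies, so $f^*$ is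
nondecreasing. For $k\ge8$ the largest power of two $N\le k$ satisfies $N\ge8$
and $N>k/2$, hence $f^*(k)\ge\sqrt N/4\ge\frac14\sqrt{k/2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(3)]
Here $\ell_1^d$ is $\mathbb R^d$ with $\|x\|=\sum_i|x_i|$. Take $r=1$, $n=2d$,
and let the vectors $u(\{a\})$ be the unit vectors $e_1,\dots,e_d$ and $d$
copies of $-\frac1d(1,\dots,1)$. Their sum is $0$ and all have norm $1$, so
$c_1=c_2=1$. Let $p=\lfloor d/2\rfloor$; if $p=0$ there is nothing to prove.
Along a chain the number of unit vectors used grows from $0$ to $d$ in steps of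
at most $1$, so some $S_j$ contains exactly $p$ of them, together with some
number $b\in[0,d]$ of the other vectors. Then $u^*(S_j)$ has $p$ coordinates
equal to $1-\frac bd$ and $d-p$ equal to $-\frac bd$, so
\[
\|u^*(S_j)\|=p\Bigl(1-\frac bd\Bigr)+(d-p)\frac bd=p+(d-2p)\frac bd\ge p.
\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(4)]
Let $n\ge6$ be even, $w_1\equiv1/n$ on $[n]^{(1)}$ and
$w_2\equiv\binom n2^{-1}$ on $[n]^{(2)}$. A point carries weight $1/n$ of $w_1$
and $(n-1)/\binom n2=2/n$ of $w_2$, so \eqref{eq:hyp} holds with $c=2/n<1/2$.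
Every chain contains a set $S$ with $|S|=n/2$, and
\[
w_1^*(S)-w_2^*(S)=\frac12-\frac{\binom{n/2}2}{\binom n2}
=\frac12-\frac{n/2-1}{2(n-1)}=\frac n{4(n-1)}>\frac14 ,
\]
while $c\to0$ as $n\to\infty$.
\end{proof}

In this last example $w_1^*(S)$ and $w_2^*(S)$ depend only on $|S|$, so the
choice of ordering has no effect. What fails is the first identity in
\eqref{eq:count}: for $g=w_1^*-w_2^*$ the increments
$g(S)-g(S\setminus\{a\})$ sum to $w_1^*(S)-2w_2^*(S)$, which need not have the
sign of $g(S)$.

\begin{thebibliography}{1}

\bibitem{Nguyen}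
Tung H. Nguyen, \emph{Growing balanced covering sets}, arXiv:2102.10862 (2021).

\end{thebibliography}
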